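# Superspace coinvariants of $\mathbb Z_r\wr\mathfrak S_n$ and colored faces

## 1. Superspace, monomial matrices, colored faces

Throughout, $r\ge 1$ and $n\ge 1$ are integers, $\zeta=e^{2\pi i/r}$, and $[m]_q=1+q+\dots+q^{m-1}$, with $[0]_q=0$.

**Definition (superspace).** Let $S=\mathbb C[x_1,\dots,x_n]$ and
$$\Omega=\mathbb C[x_1,\dots,x_n]\otimes\wedge\{\theta_1,\dots,\theta_n\}.$$
The $x_i$ commute with everything and the $\theta_i$ anticommute with each other. The ring is bigraded, with $x_i$ in degree $(1,0)$ and $\theta_i$ in degree $(0,1)$. For $K\subseteq[n]$ let $\theta_K$ be the product of the $\theta_j$, $j\in K$, in increasing order, and let $K^c$ be the complement of $K$. We write $\Omega_k$ for the part of $\theta$-degree $k$; it is a free $S$-module with basis $\{\theta_K:|K|=k\}$.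

**Example.** For $n=2$ we have $\Omega_0=S$, $\Omega_1=S\theta_1\oplus S\theta_2$, $\Omega_2=S\theta_1\theta_2$, and $(x_1\theta_1)(x_2\theta_2)=x_1x_2\theta_1\theta_2=-(x_2\theta_2)(x_1\theta_1)$.

**Definition (the group and its action).** Let $G=G_n=\mathbb Z_r\wr\mathfrak S_n$ be the group of $n\times n$ monomial matrices whose nonzero entries are $r$th roots of unity, acting on $V=\mathbb C^n$ with standard basis $e_1,\dots,e_n$. Identify $\theta_j$ with $e_j$, and $x_1,\dots,x_n$ with the dual coordinate functions, so $\Omega\cong\mathbb C[V]\otimes\wedge V$. Concretely, $G$ acts by algebra automorphisms: a permutation matrix $\pi$ sends $x_j\mapsto x_{\pi(j)}$, $\theta_j\mapsto\theta_{\pi(j)}$; the diagonal matrix $t_j$ with $\zeta$ in position $j$ and $1$ elsewhere sends $\theta_j\mapsto\zeta\theta_j$, $x_j\mapsto\zeta^{-1}x_j$, and fixes all other variables. The character $\det$ is the determinant; equivalently, it is the character by which $G$ acts on $\theta_1\cdots\theta_n$.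

It pays to view an element $F\in\Omega$ as a polynomial map $F:V\to\wedge V$. Then the action is
$$(gF)(v)=g\,F(g^{-1}v). \tag{1}$$

**Example.** For $n=1$, $G=\langle t_1\rangle$ is cyclic of order $r$, and $t_1x_1^i=\zeta^{-i}x_1^i$, $t_1\theta_1=\zeta\theta_1$, $\det(t_1)=\zeta$. The element $x_1\theta_1$ is invariant; as a map it is $v\mapsto v$.

**Definition (faces).** A $\mathbb Z_r\wr\mathfrak S_n$-face is a pair $\sigma=(Z,\mathcal B)$ with $\mathcal B=(B_1\mid\dots\mid B_k)$, $k\ge0$, a sequence of nonempty blocks such that $Z,B_1,\dots,B_k$ form a set partition of $[n]$, where the zero block $Z$ may be empty. Every element of $B_1\cup\dots\cup B_k$ carries a color in $\{0,1,\dots,r-1\}$ and every element of $Z$ carries the color $0$. Let $\mathfrak F_{n,r}$ be the set of faces, $\mathfrak F^{(d)}$ the subset of faces with exactly $d$ nonzero blocks, and $F(n,d)=|\mathfrak F^{(d)}|$. The group acts: $\pi$ replaces each letter $j$ by $\pi(j)$, keeping its block and color; $t_j$ raises the color of $j$ by $1$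 modulo $r$ if $j$ lies in a nonzero block, and fixes $\sigma$ if $j\in Z$. So $\mathbb C[\mathfrak F_{n,r}]$ and each $\mathbb C[\mathfrak F^{(d)}]$ are permutation modules.

**Example.** For $n=1$ there is one face with $Z=\{1\}$, and there are $r$ faces with $Z=\varnothing$, namely the block $\{1\}$ in any of $r$ colors: $F(1,0)=1$, $F(1,1)=r$. For $n=2$: $F(2,0)=1$; $F(2,1)=2r+r^2$, since either one letter is in $Z$ ($2r$ faces) or both lie in one block ($r^2$ faces); $F(2,2)=2r^2$.

We allow $n=0$ as well, with $\Omega=\mathbb C$, $F(0,0)=1$, and put $F(n,d)=0$ unless $0\le d\le n$. For $n\ge1$,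
$$F(n,d)=dr\,F(n-1,d-1)+(dr+1)\,F(n-1,d). \tag{2}$$
To see this, delete the letter $1$ from a face with $d$ nonzero blocks. Either $1$ was a singleton nonzero block ($d$ positions, $r$ colors, and $d-1$ nonzero blocks remain), or it was in $Z$ ($1$ way), or it shared one of the $d$ nonzero blocks with other letters ($d$ blocks, $r$ colors).

**Definition (the ideal).** Put $u_j=x_j^r$ and, for all $i\ge1$,
$$p_i=\sum_{j=1}^n u_j^{\,i},\qquad D_i=\sum_{j=1}^n x_ju_j^{\,i-1}\theta_j .$$
Then $SI'=SI'_{n,r}\subseteq\Omega$ is the ideal generated by $p_1,\dots,p_n,D_1,\dots,D_n$. Note that $p_i=\sum_j x_j^{ir}$ and $D_i=\sum_jx_j^{(i-1)r+1}\theta_j$.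

**Example.** For $n=1$, $SI'=(x_1^r,\;x_1\theta_1)$, and $\Omega/SI'$ has basis $1,x_1,\dots,x_1^{r-1},\theta_1$.

All $p_i$ and $D_i$ are $G$-invariant. Permutations permute the summands. The matrix $t_j$ multiplies $x_j^{ir}$ by $\zeta^{-ir}=1$ and $x_j^{(i-1)r+1}\theta_j$ by $\zeta^{-(i-1)r-1}\zeta=1$. Hence $SI'$ is $G$-stable and $\Omega/SI'$ is a bigraded $G$-module. By (1), invariance of $D_i$ says
$$D_i(gv)=g\,D_i(v)\qquad(g\in G,\ v\in V). \tag{3}$$

**Question.** The following is a conjecture in Sutanay Bhattacharya and Brendon Rhoades, "Superspace coinvariants for wreath products", arXiv:2606.30977 (2026). For $r\ge2$, is $SI'_{n,r}$ stable under $G$, and is there an isomorphism of ungraded $G$-modules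
$$\Omega/SI'_{n,r}\cong\mathbb C[\mathfrak F_{n,r}]\otimes\det\ ?$$
In plain words: does this quotient have one dimension for each colored ordered set partition with a zero block, with $G$ permuting them up to the determinant? The case $r=2$ is known to hold. We prove that the answer is yes for all $n\ge1$ and $r\ge2$. The same proof covers $r=1$ and treats each $\theta$-degree separately. For $0\le d\le n$ put
$$Q(n,d)=(\Omega/SI'_{n,r})_{\theta\text{-degree }n-d}.$$

**Theorem 1.** Let $r\ge1$ and $n\ge 1$. For all $0\le d\le n$, $Q(n,d)\cong_G\mathbb C[\mathfrak F^{(d)}]\otimes\det$. Summing over $d$, $\Omega/SI'_{n,r}\cong_G\mathbb C[\mathfrak F_{n,r}]\otimes\det$. In particular the conjecture is true for all $n\ge1$, $r\ge2$.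

A sharper statement, with the bigraded Hilbert series, is Theorem 2 in the last section.

## 2. Facts from commutative algebra

Here are the textbook facts we use. For a module $M$ over $S=\mathbb C[x_1,\dots,x_n]$ and $v\in\mathbb C^n$, let $\mathfrak m_v$ be the maximal ideal of $v$; the fiber of $M$ at $v$ is $M/\mathfrak m_vM$.

**(F1) Graded Nakayama.** Let $A=\mathbb C[p_1,\dots,p_d]$ with $p_i$ homogeneous of positive degree, and let $N$ be a graded $A$-module with degrees bounded below. If homogeneous elements $b_i\in N$ span $N/(p_1,\dots,p_d)N$, they generate $N$ over $A$. (Induct on the degree.)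

**(F2) Support.** Let $M$ be a finitely generated $S$-module. If the fiber of $M$ is $0$ at every $v\ne0$, then $\dim_{\mathbb C}M<\infty$; if it is $0$ at every $v$, then $M=0$. Indeed, if the fiber at $v$ vanishes, so does the localization $M_{\mathfrak m_v}$ by Nakayama, so $\mathrm{Ann}\,M\not\subseteq\mathfrak m_v$. In the second case $\mathrm{Ann}\,M=S$. In the first case the zero set of $\mathrm{Ann}\,M$ is contained in $\{0\}$, so by the Nullstellensatz $\mathrm{Ann}\,M$ contains a power of $\mathfrak m_0$, and $M$ is finitely generated over a finite-dimensional ring.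

**(F3) Systems of parameters.** Let $f_1,\dots,f_d\in R=\mathbb C[y_1,\dots,y_d]$ be homogeneous of degrees $e_i>0$ with only the common zero $0$. Then they are algebraically independent and, since $R$ is Cohen–Macaulay, $R$ is a graded free $\mathbb C[f_1,\dots,f_d]$-module. Comparing Hilbert series, the degrees of a basis have generating function $\prod_i(1-q^{e_i})/(1-q)^d=\prod_i[e_i]_q$, so the rank is $\prod_ie_i$. Hence $\dim R/(f_1-c_1,\dots,f_d-c_d)=\prod_ie_i$ for every $c\in\mathbb C^d$.

**(F4) Jacobian criterion.** In (F3), suppose the Jacobian determinant of $(f_1,\dots,f_d)$ is nonzero at every common zero of the $f_i-c_i$. Then there are exactly $\prod_ie_i$ common zeros. Indeed, at such a zero $x$ the differentials of the $f_i-c_i$ span the cotangent space, so by Nakayama they generate the maximal ideal of the local ring at $x$; each zero contributes $1$ to the dimension.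

**(F5) Representations.** Every graded $G$-submodule of a graded $G$-module with finite-dimensional degrees has a graded $G$-stable complement (Maschke). For a subgroup $H\le G$ and a character $\chi$ of $G$, $\mathrm{Ind}_H^G\mathrm{Res}_H\chi\cong\mathbb C[G/H]\otimes\chi$.

One more tool deserves a proof, since the whole upper bound rests on it.

**Lemma 1.** Let $W$ be a graded free $\mathbb C[x]$-module, $\deg x=1$, with a finite homogeneous basis whose degrees have generating function $B(q)$. Let $\varphi:W\to W$ be $\mathbb C[x]$-linear, homogeneous of degree $e\ge0$, with finite-dimensional cokernel. Then $\varphi$ is injective and $\mathrm{Hilb}(W/\varphi W;q)=[e]_qB(q)$. In particular $\dim W/\varphi W=e\,B(1)$.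

*Proof.* A finite-dimensional $\mathbb C[x]$-module is torsion, so $\mathbb C(x)\otimes\varphi$ is a surjective endomorphism of a finite-dimensional $\mathbb C(x)$-vector space, hence injective. Since $W$ is free, it embeds in $\mathbb C(x)\otimes W$, so $\varphi$ is injective. Now $\mathrm{Hilb}(W)=B(q)/(1-q)$, and the image of $\varphi$ is a copy of $W$ shifted up by $e$, so the cokernel has Hilbert series $(1-q^e)B(q)/(1-q)=[e]_qB(q)$. $\square$

## 3. The quotient for $n=1$ and $n=2$

For $n=1$ the basis is $1,x_1,\dots,x_1^{r-1}$ in $\theta$-degree $0$ and $\theta_1$ in $\theta$-degree $1$. The first part affords the characters $t_1\mapsto\zeta^{-i}$, $0\le i<r$, that is, the regular representation. This is $\mathbb C[\mathfrak F^{(1)}]\otimes\det$, because $G$ permutes the $r$ colors of the single block simply transitively and the regular representation is unchanged by a twist. The second part is $\det=\mathbb C[\mathfrak F^{(0)}]\otimes\det$. So already here, $\theta$-degree $n-d$ corresponds to $d$ nonzero blocks.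

For $n=2$ we check dimensions. In $\theta$-degree $2$, the ideal contains $D_1\theta_2=x_1\theta_1\theta_2$ and $D_1\theta_1=-x_2\theta_1\theta_2$, and everything else in it also has positive $x$-degree; so $Q(2,0)=\mathbb C\theta_1\theta_2$ has dimension $1=F(2,0)$. In $\theta$-degree $0$ only $p_1,p_2$ matter. Their common zeros satisfy $u_1+u_2=0=u_1^2+u_2^2$, so $u_1=u_2=0$, and (F3) gives $\dim Q(2,2)=r\cdot2r=F(2,2)$.

In $\theta$-degree $1$ we divide $S\theta_1\oplus S\theta_2$ by $D_1,D_2,p_1\theta_j,p_2\theta_j$. The key element is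
$$D_2-u_2D_1=x_1(u_1-u_2)\theta_1 .$$
It shows that $p_2\theta_1$ is redundant, since $(p_2-u_2p_1)\theta_1=u_1(u_1-u_2)\theta_1=x_1^{r-1}(D_2-u_2D_1)$; by symmetry so is $p_2\theta_2$. Now peel off $\theta_1$. Setting $\theta_1=0$ leaves
$$S\theta_2/(x_2,\;x_2u_2,\;u_1+u_2)\cong\mathbb C[x_1]/(x_1^r),$$
of dimension $r$. What remains is the image of $S\theta_1$, that is, $S$ modulo the ideal of all $h$ with $h\theta_1\in SI'$. Write $h\theta_1=fD_1+gD_2+p_1(a\theta_1+b\theta_2)$. The $\theta_2$-coefficient gives $x_2(f+gu_2)+p_1b=0$. As $p_1$ and $x_2$ are coprime, $f+gu_2=-p_1b'$ for some $b'$. Then $h=x_1(f+gu_1)+p_1a=x_1g(u_1-u_2)-x_1p_1b'+p_1a$. So the ideal is exactly $(u_1+u_2,\;x_1(u_1-u_2))$. The only common zero is $0$ (if $x_1=0$ then $u_2=0$; if $u_1=u_2$ then both vanish), so (F3) gives dimension $r(r+1)$. Altogether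
$$\dim Q(2,1)=r+r(r+1)=r^2+2r=F(2,1),$$
and the two summands are the two terms of (2). The Hilbert series in $q$ is $[r]_q+[r]_q[r+1]_q$.

## 4. The modules $N_k$ and the subspaces $X_v$

The odd generators $D_i$ are harder to handle than the power sums, so we divide by them first. Let $(D)$ be the ideal generated by *all* $D_i$, $i\ge1$, with $\theta$-degree $k$ part $(D)_k=\sum_{i\ge 1}D_i\Omega_{k-1}$, and put
$$N_k=\Omega_k/(D)_k .$$

**Lemma 2.** $D_i,p_i\in SI'$ for all $i\ge1$, and $(D)=(D_1,\dots,D_n)$.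

*Proof.* Write $E(t)=\prod_{l=1}^n(t-u_l)=\sum_{s=0}^na_st^s$ with $a_s\in S$ and $a_n=1$. For $i\ge1$,
$$\sum_sa_sD_{s+i}=\sum_jx_ju_j^{i-1}E(u_j)\theta_j=0,\qquad \sum_sa_sp_{s+i}=\sum_ju_j^iE(u_j)=0 .$$
So $D_{n+i}$ is an $S$-combination of $D_i,\dots,D_{n+i-1}$, and likewise for $p$. Induct on $i$. $\square$

Now we compute the fiber of $N_k$ at each point.

**Definition.** For $v\in V$ let $w_1,\dots,w_{d(v)}$ be the distinct *nonzero* values among $v_1^r,\dots,v_n^r$; so $d(v)$ counts them. Let $B_a=\{j:v_j^r=w_a\}$ and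
$$X_v=\mathrm{span}\{D_i(v):i\ge1\}\subseteq V .$$

**Example.** Let $n=2$. For $v=(1,0)$, $D_i(v)=e_1$ for all $i$, so $d(v)=1$ and $X_v=\mathbb Ce_1$. For $v=(1,\zeta)$, $D_i(v)=e_1+\zeta e_2$, so $d(v)=1$ and $X_v=\mathbb C(e_1+\zeta e_2)$. For $v=(1,2)$, $D_1(v)=e_1+2e_2$ and $D_2(v)=e_1+2^{r+1}e_2$, so $d(v)=2$ and $X_v=V$.

**Lemma 3.** $X_v$ has basis $\sum_{j\in B_a}v_je_j$, $1\le a\le d(v)$. So $\dim X_v=d(v)$, and $v\in X_v$. Moreover $X_{gv}=gX_v$ for $g\in G$. The fiber of $N_k$ at $v$ is
$$\wedge^kV/(X_v\wedge\wedge^{k-1}V)=\wedge^k(V/X_v), \tag{4}$$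
which is $0$ if $k>n-d(v)$.

*Proof.* We have $D_i(v)=\sum_jv_j(v_j^r)^{i-1}e_j=\sum_aw_a^{i-1}\big(\sum_{j\in B_a}v_je_j\big)$. The Vandermonde matrix $(w_a^{i-1})_{1\le i,a\le d(v)}$ is invertible, so the block vectors are combinations of the $D_i(v)$; they have disjoint nonempty supports, hence are independent. Also $v=D_1(v)$. The equivariance is (3). Finally, reducing $\Omega_k/\sum_iD_i\Omega_{k-1}$ modulo $\mathfrak m_v$ replaces $D_i$ by $D_i(v)$. $\square$

So $N_k$ is supported on $\{v:d(v)\le n-k\}$. For $n=2$, $k=1$ these are the two axes and the $r$ lines $\mathbb C(e_1+\zeta^ce_2)$.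

The following consequence of Vandermonde will be used again and again.

**Lemma 4.** Let $v_1,\dots,v_N\in\mathbb C$. If $v_1^r,\dots,v_N^r$ take at most $d$ distinct nonzero values and $\sum_jv_j^{ir}=0$ for $i=1,\dots,d$, then all $v_j=0$.

*Proof.* Let $w_1,\dots,w_s$, $s\le d$, be the distinct nonzero values, with multiplicities $m_a>0$. Then $\sum_am_aw_a^i=0$ for $1\le i\le s$. If $s\ge1$, then $\det(w_a^i)_{i,a}=\prod_aw_a\cdot\det(w_a^{i-1})\ne0$ forces all $m_a=0$, a contradiction. So $s=0$. $\square$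

With $N=d=n$, Lemma 4 says that $p_1,\dots,p_n$ have only the common zero $0$. Hence $\dim\Omega/SI'<\infty$, and by (F3) the $p_1,\dots,p_n$ are algebraically independent. In particular $A_d:=\mathbb C[p_1,\dots,p_d]$ is a polynomial ring for $0\le d\le n$.

## 5. Deforming $n$ power sums, or only $d$ of them

In $\theta$-degree $0$ there is a natural way to see the right answer: replace the equations $p_i=0$ by $p_i=c_i$ with $c\in\mathbb C^n$ generic. By (F3) the dimension does not change, and the deformed quotient becomes the ring of functions on a finite set of points permuted by $G$. A sensible person tries the same with $N_k$ in place of $S$, that is, studies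
$$M_c=N_k/(p_1-c_1,\dots,p_n-c_n)N_k .$$

For $k\ge1$ this gives nothing at all. The points with $d(v)<n$ satisfy $v\in X_v$, and by Lemma 3 the space $X_v$ is determined by the blocks $B_a$ and the ratios of coordinates in each block, which are $r$th roots of unity. So these points lie in finitely many subspaces of dimension less than $n$, whose image under $(p_1,\dots,p_n)$ is not dense in $\mathbb C^n$. Choose $c$ outside the closure of that image. If $p(v)=c$ then $d(v)=n$, so $X_v=V$ and the fiber (4) is $\wedge^k(0)=0$. If $p(v)\ne c$, the fiber of $M_c$ at $v$ is $0$ as well. By (F2), $M_c=0$. Already for $n=1$: $N_1=\mathbb C[x_1]\theta_1/(x_1\theta_1)=\mathbb C\theta_1$, where $p_1=x_1^r$ acts by $0$, so $N_1/(p_1-c)N_1=0$ for $c\neq0$, although $Q(1,0)=\mathbb C\theta_1$.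

The reason is visible: $N_k$ lives on a set of dimension $d=n-k$, and $n$ generic equations miss it. We may impose only $d$ equations. For this to say anything about $Q(n,d)$, the other power sums must already be redundant in $\theta$-degree $k$. They are, as we saw for $p_2\theta_1$ when $n=2$.

**Lemma 5.** Let $k=n-d$. Then $p_m\Omega_k\subseteq\sum_{i\le d}p_i\Omega_k+(D)_k$ for all $m\ge1$. Hence $Q(n,d)=N_k/(p_1,\dots,p_d)N_k$.

*Proof.* Let $|K|=k$ and $P(t)=\prod_{l\in K^c}(t-u_l)=\sum_{s=0}^da_st^s$, $a_d=1$. Let $i\ge1$. Since $P(u_l)=0$ for $l\in K^c$,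
$$\sum_sa_sp_{s+i}\,\theta_K=\sum_{j}u_j^iP(u_j)\,\theta_K=\sum_{j\in K}u_j^iP(u_j)\,\theta_K .$$
We claim each summand is in $(D)$. For $j\in K$,
$$\sum_sa_sD_{s+1}\,\theta_{K\setminus j}=\sum_{l}x_lP(u_l)\,\theta_l\theta_{K\setminus j}=x_jP(u_j)\,\theta_j\theta_{K\setminus j},$$
because terms with $l\in K\setminus j$ vanish by $\theta_l^2=0$ and terms with $l\in K^c$ vanish by $P(u_l)=0$. As $ir-1\ge0$, we get $u_j^iP(u_j)\theta_K=\pm x_j^{ir-1}\cdot x_jP(u_j)\theta_j\theta_{K\setminus j}\in(D)$. Therefore $p_{d+i}\theta_K\in\sum_{s<d}S\,p_{s+i}\theta_K+(D)_k$ for every $i\ge1$, and induction on $i$ gives the first claim. By Lemma 2, $SI'_{\theta\text{-degree }k}=\sum_{i\le n}p_i\Omega_k+(D)_k$, so the second follows. $\square$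

By Lemma 5, $\dim Q(n,d)<\infty$ and (F1): homogeneous lifts to $N_{n-d}$ of a basis of $Q(n,d)$ generate $N_{n-d}$ over $A_d$.

## 6. Flats, and a set of $F(n,d)$ points

We now find the points where the deformed module lives, and count them.

**Definition (flats).** Let $\mathcal L_d$ be the set of subspaces $X_v$ with $d(v)=d$. Its elements are called flats.

Within a block $B_a$ of $v$ all $v_j$ have the same $r$th power, so $v_j=\rho_a\zeta^{c_j}$ for a fixed $r$th root $\rho_a$ of $w_a$. By Lemma 3, each $X\in\mathcal L_d$ has a basis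
$$f_a=\sum_{j\in B_a}\zeta^{c_j}e_j,\qquad 1\le a\le d, \tag{5}$$
with disjoint nonempty supports $B_a$. Hence $\mathcal L_d$ is finite. Conversely any such $f_1,\dots,f_d$ span a flat: take $v=\sum_ay_af_a$ with the $y_a^r$ nonzero and distinct. Further, for any $x=\sum_ay_af_a\in X$ and $m_a=|B_a|$,
$$p_i(x)=\sum_am_ay_a^{ir},\qquad D_i(x)=\sum_ay_a^{(i-1)r+1}f_a . \tag{6}$$
So $d(x)$ is the number of distinct nonzero $y_a^r$; in particular $d(x)\le d$, and $X_x\subseteq X$.

**Example.** For $n=2$: $\mathcal L_0=\{0\}$, $\mathcal L_2=\{V\}$, and $\mathcal L_1$ consists of $\mathbb Ce_1$, $\mathbb Ce_2$ and $\mathbb C(e_1+\zeta^ce_2)$, $0\le c<r$, so $|\mathcal L_1|=r+2$.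

A face $\sigma\in\mathfrak F^{(d)}$ with colors $c_j$ is the same thing as the ordered tuple $(f_1(\sigma),\dots,f_d(\sigma))$, $f_a(\sigma)=\sum_{j\in B_a}\zeta^{c_j}e_j$. The actions match: $f_a(g\sigma)=g\,f_a(\sigma)$, since $t_j$ multiplies $e_j$ by $\zeta$ and raises the color of $j$, and does nothing to the tuple when $j\in Z$. Put $X_\sigma=\mathrm{span}(f_a(\sigma))_a\in\mathcal L_d$. Then $\sigma\mapsto X_\sigma$ is a $G$-equivariant map $\mathfrak F^{(d)}\to\mathcal L_d$. Every fiber has $r^dd!$ elements. Indeed $X$ determines the unordered set of blocks, as the minimal supports of nonzero vectors of $X$, and determines each $f_a$ up to a scalar, which must be an $r$th root of unity; so one can order the blocks ($d!$ ways) and shift the colors in each block by a common constant ($r^d$ ways). Hence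
$$F(n,d)=r^dd!\,|\mathcal L_d| . \tag{7}$$
For $n=2$, $d=1$ this reads $r^2+2r=r(r+2)$.

**Definition (good $c$).** A point $c\in\mathbb C^d$ is good if it is not in the closure of the image under $(p_1,\dots,p_d)$ of any flat of dimension less than $d$. There are finitely many flats and these closures have dimension less than $d$, so good $c$ form a nonempty Zariski-open subset of $\mathbb C^d$. For good $c$ let
$$P_c=\{v\in V:\ d(v)=d,\ p_i(v)=c_i\text{ for }1\le i\le d\}.$$
It is $G$-stable, since $p_i$ and $v\mapsto d(v)$ are $G$-invariant.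

**Example.** For $n=2$, $d=1$, the only smaller flat is $0$, so $c$ is good iff $c\ne0$. Then $P_c$ consists of the points $(x,0)$ and $(0,x)$ with $x^r=c$ and the points $(x,\zeta^jx)$ with $2x^r=c$, in total $2r+r^2=F(2,1)$ points.

**Lemma 6.** Let $c$ be good and $X\in\mathcal L_d$. The set $\{x\in X:p_i(x)=c_i,\ i\le d\}$ has exactly $r^dd!$ points, and all of them satisfy $X_x=X$. So $P_c$ is the disjoint union of these sets over $X\in\mathcal L_d$, and $|P_c|=F(n,d)$.

*Proof.* For $x\in X$ we have $d(x)\le d$, so by Lemma 4 the restrictions $p_1|_X,\dots,p_d|_X$ have only the common zero $0$. Their degrees are $r,2r,\dots,dr$, so (F3) on $\mathbb C[X]=\mathbb C[y_1,\dots,y_d]$ gives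
$$\dim\mathbb C[X]/(p_i-c_i)_{i\le d}=\prod_{i=1}^dir=r^dd!.$$
Let $x\in X$ with $p(x)=c$. If $d(x)<d$, then $x$ lies in the flat $X_x$ of dimension less than $d$ and $c$ would not be good. So $d(x)=d$, and $X_x\subseteq X$ with equal dimensions gives $X_x=X$. Hence the $y_a^r$ are nonzero and distinct. By (6), $\partial p_i/\partial y_a=i\cdot m_ary_a^{r-1}\cdot y_a^{(i-1)r}$, so the Jacobian determinant at $x$ is
$$d!\;\prod_a\big(m_ary_a^{r-1}\big)\;\det\big(y_a^{(i-1)r}\big)_{i,a}\neq0 .$$
By (F4) there are exactly $r^dd!$ points.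

Each $v\in P_c$ lies in $X_v\in\mathcal L_d$; conversely each solution $x\in X$ has $d(x)=d$, hence lies in $P_c$. The sets for different $X$ are disjoint because $X=X_x$ is recovered from $x$. Count with (7). $\square$

## 7. Evaluation at $P_c$ and the lower bound

Let $k=n-d$ and let $c$ be good. For $v\in P_c$ we have $\dim V/X_v=n-d=k$, so $\wedge^k(V/X_v)$ is a line. Put
$$E_c=\bigoplus_{v\in P_c}\wedge^k(V/X_v),\qquad \dim E_c=F(n,d),$$
a $G$-module via $g:\wedge^k(V/X_v)\to\wedge^k(V/X_{gv})$.

**Proposition 7.** Evaluation $F\mapsto(F(v)\bmod X_v)_{v\in P_c}$ induces a surjective $G$-map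
$$N_k/(p_1-c_1,\dots,p_d-c_d)N_k\twoheadrightarrow E_c, \tag{8}$$
and
$$\dim Q(n,d)\ \ge\ \dim N_k/(p_i-c_i)_{i\le d}N_k\ \ge\ F(n,d)\qquad\text{for all good }c. \tag{9}$$

*Proof.* The map kills $D_i\Omega_{k-1}$ because $D_i(v)\in X_v$, and it kills $(p_i-c_i)\Omega_k$ because $p_i(v)=c_i$. It is $G$-equivariant by (1): the value of $gF$ at $gv$ is $gF(v)$. It is surjective: for $v\in P_c$ choose a polynomial $h$ with $h(v)=1$ vanishing at the other points of the finite set $P_c$, and evaluate $h\,\omega$ for constant $\omega\in\wedge^kV$. The second inequality in (9) follows. For the first, lifts of a basis of $Q(n,d)$ generate $N_k$ over $A_d$, so their images span $N_k/(p_i-c_i)N_k$ over $\mathbb C$. $\square$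

The inequality (9) goes in one direction only: the dimension may jump up at $c=0$. If it does not jump, we get a great deal.

**Lemma 8.** If $\dim Q(n,d)=F(n,d)$, then $N_k$ is a free $A_d$-module of rank $F(n,d)$, homogeneous lifts of any basis of $Q(n,d)$ form a basis of it, and (8) is an isomorphism for all good $c$.

*Proof.* Let $b_1,\dots,b_h$, $h=F(n,d)$, be such lifts; they generate. Suppose $\sum a_ib_i=0$ with $a_i\in A_d$ and some $a_{i_0}\ne0$. As $A_d$ is a polynomial ring in $p_1,\dots,p_d$ and good $c$ are dense, there is a good $c$ with $a_{i_0}(c)\ne0$. Then the images of the $b_i$ in $N_k/(p_i-c_i)N_k$ span it and satisfy a nontrivial linear relation, so its dimension is less than $h$, against (9). With $\dim Q(n,d)=F(n,d)$, equality holds throughout (9), so (8) is an isomorphism. $\square$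

## 8. Peeling off $\theta_1$: the upper bound

**Proposition 9.** $\dim Q(n,d)=F(n,d)$ for all $n\ge0$ and $0\le d\le n$.

By (9) we need $\le$. We induct on $n$ and imitate the computation for $n=2$. For $n=0$, $Q(0,0)=\mathbb C$, and $N_0=\mathbb C$ is free of rank $1=F(0,0)$ over $A_0=\mathbb C$. Let $n\ge1$ and assume the claim for $n-1$; then Lemma 8 holds for $n-1$ and all $d$. Primes denote objects in the variables with indices $2,\dots,n$: $p_i',D_i',\Omega'_k,N_k',V',A_d'$, with $(D')$ generated by all $D_i'$. So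
$$p_i=p_i'+x_1^{ir},\qquad D_i=D_i'+x_1^{(i-1)r+1}\theta_1 .$$
Let $T=Q(n,d)$, $k=n-d$, and let $U\subseteq T$ be the image of $\theta_1\Omega_{k-1}$. We bound $T/U$ and $U$ by the two terms of (2).

**Step (a): $\dim T/U\le dr\,F(n-1,d-1)$.** The purpose is to count what survives when $\theta_1=0$. If $d=0$, then $k=n$, every $\theta_K$ with $|K|=n$ contains $\theta_1$, and $T/U=0$. Let $d\ge1$, and note $k=(n-1)-(d-1)$. Setting $\theta_1=0$ turns $\Omega_k$ into $\Omega_k'[x_1]$ and $D_i$ into $D_i'$, so by Lemma 5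
$$T/U\cong W/p_dW,\qquad W:=N_k'[x_1]\big/\big(p_i'+x_1^{ir}:1\le i\le d-1\big).$$

*$W$ is free over $\mathbb C[x_1]$.* By induction $N_k'$ is free over $A'_{d-1}$ with a homogeneous basis $B$, $|B|=F(n-1,d-1)$. So $N_k'[x_1]$ is free over $A'_{d-1}[x_1]$ with basis $B$. Since $A'_{d-1}[x_1]/(p_i'+x_1^{ir})_{i\le d-1}\cong\mathbb C[x_1]$, $W$ is graded free over $\mathbb C[x_1]$ with basis $B$.

*$W/p_dW$ is finite-dimensional.* It is a finitely generated $S$-module. Suppose its fiber at $(x_1,v)\in\mathbb C\times V'$ is nonzero. Then the fiber of $N_k'$ at $v$ is nonzero, so by (4) $k\le(n-1)-d(v)$, i.e. $d(v)\le d-1$. Also $p_1,\dots,p_d$ vanish at $(x_1,v)$. The numbers $x_1^r,v_2^r,\dots,v_n^r$ take at most $d$ distinct nonzero values, so $(x_1,v)=0$ by Lemma 4. Apply (F2).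

Now Lemma 1 applies to multiplication by $p_d$, which has degree $dr$. With $B(q)=\sum_{b\in B}q^{\deg b}$,
$$\mathrm{Hilb}(W/p_dW;q)=[dr]_q\,B(q), \tag{10}$$
of total dimension $dr\,F(n-1,d-1)$.

**Step (b): $\dim U\le(dr+1)F(n-1,d)$.** If $d=n$, then $k=0$ and $U=0$. Let $d\le n-1$, and note $k-1=(n-1)-d$. In this step complements of subsets of $\{2,\dots,n\}$ are taken in $\{2,\dots,n\}$. The map $m\mapsto\theta_1m$ sends $\Omega'_{k-1}[x_1]$ onto $U$, since $\theta_1\Omega_{k-1}=\theta_1\Omega'_{k-1}[x_1]$. It kills $D_i'm'$, because $\theta_1D_i'm'=\theta_1D_im'\in SI'$, and it kills multiples of $p_i=p_i'+x_1^{ir}$. So $U$ is a quotient of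
$$W'':=N'_{k-1}[x_1]\big/\big(p'_i+x_1^{ir}:1\le i\le d\big).$$
By induction and the argument in (a), $W''$ is graded free over $\mathbb C[x_1]$ with a homogeneous basis $B''$, $|B''|=F(n-1,d)$. This is infinite-dimensional, so we need one more relation on $U$.

The obvious candidate is $p_{d+1}$. It does give a bound: Step (a) with $d+1$ in place of $d$ concerns exactly $W''/p_{d+1}W''$, of dimension $(d+1)r\,F(n-1,d)$. But for $r\ge2$ this exceeds $(dr+1)F(n-1,d)$, and the induction stops here. For $n=2$, $d=1$ it is the difference between $S/(p_1,p_2)$, of dimension $2r^2$, and the correct $S/(p_1,x_1(u_1-u_2))$, of dimension $r(r+1)$. The relation $x_1(u_1-u_2)\theta_1$ came from combining $D_1,D_2$. In general, combining the $D_i$ against $\theta_K$ gives a relation whose coefficient depends on $K$. So in place of multiplication by one polynomial we use an operator that is diagonal in the $\theta_K$: define the $S$-linear endomorphism $\psi$ of $\Omega'_{k-1}[x_1]$ by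
$$\psi(\theta_K)=x_1\prod_{l\in K^c}(x_1^r-x_l^r)\;\theta_K,\qquad K\subseteq\{2,\dots,n\},\ |K|=k-1,\ |K^c|=d. \tag{11}$$
It is homogeneous of degree $dr+1$, exactly the factor we want.

*$\psi$ descends to $N'_{k-1}[x_1]$.* This has to be checked, since $\psi$ is not a scalar. If $k=1$ then $(D')_0=0$ and there is nothing to do. Otherwise let $|L|=k-2$ and $P_L(t)=\prod_{l\in L^c}(t-u_l)=\sum_sa_st^s$. For $j\in L^c$, using $P_L(u_j)=0$,
$$\frac{P_L(t)}{t-u_j}=\frac{P_L(t)-P_L(u_j)}{t-u_j}=\sum_{s\ge1}a_s\sum_{\alpha+\beta=s-1}t^\alpha u_j^\beta .$$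
Now $D_i'\theta_L=\sum_{j\in L^c}x_ju_j^{i-1}\theta_j\theta_L$, and $\theta_j\theta_L=\pm\theta_{L\cup j}$ has complement $L^c\setminus j$, so $\psi$ multiplies it by $x_1\prod_{l\in L^c\setminus j}(x_1^r-u_l)=x_1\big[P_L(t)/(t-u_j)\big]_{t=x_1^r}$. Hence
$$\psi(D_i'\theta_L)=\sum_{j\in L^c}x_ju_j^{i-1}\,x_1\Big[\tfrac{P_L(t)}{t-u_j}\Big]_{t=x_1^r}\theta_j\theta_L=x_1\sum_{s\ge1}a_s\sum_{\alpha+\beta=s-1}x_1^{r\alpha}\,D'_{i+\beta}\theta_L\in(D').$$
Here it matters that $(D')$ contains $D_i'$ for all $i\ge 1$. So $\psi$ acts on $N'_{k-1}[x_1]$ and, being $S$-linear, on $W''$.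

*$U$ is a quotient of $W''/\psi W''$.* We must see that $\theta_1\psi(\theta_K)\in SI'$. Let $P(t)=\prod_{l\in K^c}(t-u_l)=\sum_sa_st^s$. Then
$$\sum_sa_sD_{s+1}\theta_K=\sum_{j\in\{1\}\cup K^c}x_jP(u_j)\,\theta_j\theta_K=x_1P(x_1^r)\,\theta_1\theta_K=\theta_1\psi(\theta_K),$$
since $\theta_j\theta_K=0$ for $j\in K$ and $P(u_j)=0$ for $j\in K^c$. The left side is in $SI'$.

*$W''/\psi W''$ is finite-dimensional.* Suppose its fiber at $(x_1,v)\in\mathbb C\times V'$ is nonzero. By (4), $k-1\le(n-1)-d(v)$, i.e. $d(v)\le d$; also $p_i(x_1,v)=0$ for $i\le d$. If $d(v)<d$, or $x_1=0$, or $x_1^r=v_j^r$ for some $j$, then $x_1^r,v_2^r,\dots,v_n^r$ take at most $d$ distinct nonzero values, so $(x_1,v)=0$ by Lemma 4. Otherwise $x_1\ne0$ and $x_1^r\neq v_j^r$ for all $j$, so $x_1\prod_{l\in K^c}(x_1^r-v_l^r)\ne0$ for *every* $K$. Then every $\theta_K$ is in the image of $\psi$ on the fiber, and the fiber of the cokernel is $0$, a contradiction. Apply (F2).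

Lemma 1 now gives, with $B''(q)=\sum_{b\in B''}q^{\deg b}$,
$$\mathrm{Hilb}(W''/\psi W'';q)=[dr+1]_q\,B''(q), \tag{12}$$
of total dimension $(dr+1)F(n-1,d)$.

**Step (c): conclusion.** By (a), (b) and (2), $\dim Q(n,d)\le F(n,d)$, and (9) gives equality. This completes the induction and proves Proposition 9. Consequently the conclusions of Lemma 8 hold for all $n$ and $d$. $\square$

## 9. The $G$-action on $P_c$ and the determinant twist

Fix $d$, $k=n-d$, and a good $c$. We prove Theorem 1 in three steps.

**Step 1: $Q(n,d)\cong_GE_c$.** The aim is to pass from $c=0$ to a good $c$ without losing the $G$-structure. By (F5) choose a graded $G$-stable complement $H$ of $(p_1,\dots,p_d)N_k$ in $N_k$. A homogeneous basis of $H$ is a lift of a basis of $Q(n,d)$, so by Lemma 8 the map $A_d\otimes H\to N_k$ is an isomorphism, and it is equivariant with $G$ acting trivially on $A_d$. Hence $H$ maps isomorphically and equivariantly both onto $N_k/(p_1,\dots,p_d)N_k=Q(n,d)$ and onto $N_k/(p_i-c_i)_{i\le d}N_k$, and the latter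 is $E_c$ by Lemma 8.

**Step 2: $P_c\cong\mathfrak F^{(d)}$ as $G$-sets.** The aim is to replace points by faces. Both sets map $G$-equivariantly to $\mathcal L_d$, by $v\mapsto X_v$ and $\sigma\mapsto X_\sigma$, and all fibers have $r^dd!$ elements (Lemma 6 and Section 6). Let $X\in\mathcal L_d$, let $N(X)$ be its setwise stabilizer in $G$ and $G_X\trianglelefteq N(X)$ its pointwise stabilizer.

Let $v\in P_c$ with $X_v=X$. If $gv=v$, then $gD_i(v)=D_i(gv)=D_i(v)$ for all $i$, and the $D_i(v)$ span $X$, so $g\in G_X$. Conversely $G_X$ fixes $v\in X$. So the stabilizer of $v$ is $G_X$.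

Let $\sigma$ be a face with $X_\sigma=X$. Then $g\sigma=\sigma$ iff $gf_a(\sigma)=f_a(\sigma)$ for all $a$, because $\sigma$ is determined by the tuple $(f_a(\sigma))$; this holds iff $g\in G_X$, because the $f_a(\sigma)$ span $X$. So the stabilizer of $\sigma$ is also $G_X$.

Both fibers over $X$ are thus $N(X)$-sets of the same size in which every point has stabilizer $G_X$, so each is a disjoint union of $r^dd!/[N(X):G_X]$ copies of $N(X)/G_X$, and they are isomorphic. A $G$-set over $\mathcal L_d$ is determined by its fibers, as $N(X)$-sets, over representatives $X$ of the $G$-orbits on $\mathcal L_d$: it is induced from them. Hence $P_c\cong\mathfrak F^{(d)}$.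

**Step 3: the twist.** The aim is to identify the lines in $E_c$. Let $v\in P_c$ and $X=X_v$. Its stabilizer $G_X$ acts trivially on $X$, and $k=\dim V/X$, so $g\in G_X$ acts on the line $\wedge^k(V/X)$ by $\det(g|_{V/X})=\det(g)$. For instance, for $n=2$ and $X=\mathbb C(e_1+e_2)$, the group $G_X$ consists of $1$ and the transposition, which acts on $V/X$ by $-1$. With $v$ running over representatives of the $G$-orbits on $P_c$, (F5) gives
$$E_c\cong\bigoplus_v\mathrm{Ind}_{G_{X_v}}^G\mathrm{Res}\,\det\cong\bigoplus_v\mathbb C[G/G_{X_v}]\otimes\det=\mathbb C[P_c]\otimes\det\cong\mathbb C[\mathfrak F^{(d)}]\otimes\det .$$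

With Step 1, $Q(n,d)\cong_G\mathbb C[\mathfrak F^{(d)}]\otimes\det$. Summing over $d$ gives $\Omega/SI'_{n,r}\cong_G\mathbb C[\mathfrak F_{n,r}]\otimes\det$. Together with the $G$-stability of $SI'$ shown in Section 1, this proves Theorem 1 and the conjecture. $\square$

## 10. The bigraded Hilbert series and the structure of $N_k$

The proof gives more than the ungraded module.

**Theorem 2.** Let $r\ge1$, $n\ge1$, $0\le d\le n$, $k=n-d$.

1. (Graded by faces.) The $\theta$-degree $k$ part of $\Omega/SI'_{n,r}$ is isomorphic as a $G$-module to $\mathbb C[\mathfrak F^{(n-k)}]\otimes\det$. This includes $r=1$, where $G=\mathfrak S_n$ and $\mathfrak F_{n,1}$ consists of the ordered set partitions of $[n]$ with a distinguished, possibly empty, zero block.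
2. (Hilbert series.) Define $S_q(n,d)$ by $S_q(0,d)=\delta_{0d}$ and $S_q(n,d)=S_q(n-1,d-1)+[dr+1]_q\,S_q(n-1,d)$, with $S_q(n,-1)=0$. Then
$$\mathrm{Hilb}(\Omega/SI'_{n,r};q,z)=\sum_{d=0}^nz^{\,n-d}\,[r]_q[2r]_q\cdots[dr]_q\,S_q(n,d),$$
where $q$ marks $x$-degree and $z$ marks $\theta$-degree.
3. (Structure.) $N_k$ is free over $\mathbb C[p_1,\dots,p_d]$ (so Cohen–Macaulay of dimension $d$), with Hilbert series $S_q(n,d)/(1-q)^d$. The natural graded $G$-map
$$N_k\to\bigoplus_{X\in\mathcal L_d}\mathbb C[X]\otimes\wedge^k(V/X)$$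
is injective. Moreover $(SI')_{\theta\text{-degree }k}=\sum_{i\le d}p_i\Omega_k+\sum_{i\le d+1}D_i\Omega_{k-1}$.

**Example.** For $n=2$: $S_q(1,0)=S_q(1,1)=1$, so $S_q(2,0)=1$, $S_q(2,1)=1+[r+1]_q$, $S_q(2,2)=1$. The coefficient of $z$ in part 2 is $[r]_q(1+[r+1]_q)$, as computed in Section 3. In part 3, $N_1$ has Hilbert series $(1+[r+1]_q)/(1-q)$; the numerator at $q=1$ is $r+2$, the number of lines in $\mathcal L_1$.

**Proof of part 1.** This is Theorem 1; no step used $r\ge2$.

**Proof of part 2.** We extract the grading from Section 8. The numbers $\dim(W/p_dW)$ and $\dim(W''/\psi W'')$ add up to $F(n,d)=\dim T$ (with the missing term equal to $0$ when $d=0$ or $d=n$). So the surjections $W/p_dW\to T/U$ and $W''/\psi W''\to U$ are isomorphisms. They preserve $x$-degree, because $\theta_1$ has $x$-degree $0$. By Lemma 8 for $n-1$, the bases $B$ and $B''$ are lifts of bases of $Q(n-1,d-1)$ and $Q(n-1,d)$, so in (10) and (12) we have $B(q)=\mathrm{Hilb}(Q(n-1,d-1);q)$ and $B''(q)=\mathrm{Hilb}(Q(n-1,d);q)$. Hence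 $H(n,d)=\mathrm{Hilb}(Q(n,d);q)$ (zero unless $0\le d\le n$) satisfies
$$H(n,d)=[dr]_q\,H(n-1,d-1)+[dr+1]_q\,H(n-1,d),\qquad H(0,d)=\delta_{0d}.$$
Multiplying the recursion for $S_q$ by $[r]_q\cdots[dr]_q$ shows that $[r]_q\cdots[dr]_q\,S_q(n,d)$ satisfies the same recursion with the same initial values. Since $Q(n,d)$ sits in $\theta$-degree $n-d$, the formula follows.

**Proof of part 3.** *Freeness* is Lemma 8 with Proposition 9. Thus $p_1,\dots,p_d$ is a regular sequence on $N_k$ and $N_k/(p_1,\dots,p_d)N_k=Q(n,d)$ is finite-dimensional and nonzero, so $N_k$ is Cohen–Macaulay of dimension $d$. Also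
$$\mathrm{Hilb}(N_k;q)=\frac{H(n,d)}{\prod_{i\le d}(1-q^{ir})}=S_q(n,d)\prod_{i\le d}\frac{[ir]_q}{1-q^{ir}}=\frac{S_q(n,d)}{(1-q)^d}.$$

*The map* sends $F$ to $(F|_X\bmod X)_X$. It is well defined because $D_i(x)\in X_x\subseteq X$ for $x\in X$. For injectivity, take $H$ as in Section 9 with homogeneous basis $(h_i)$, write $f=\sum_ia_ih_i$ with $a_i\in A_d$, and suppose $f\mapsto0$. Let $c$ be good. Each $v\in P_c$ lies in $X_v\in\mathcal L_d$, and $f(v)\equiv0$ modulo $X_v$; so $f$ has image $0$ in $E_c$, which is $N_k/(p_i-c_i)N_k$ by Lemma 8. There the $h_i$ form a basis and the image of $f$ is $\sum_ia_i(c)h_i$, so all $a_i(c)=0$. This holds for all good $c$, which are dense, so all $a_i=0$ and $f=0$.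

*The generators.* The statement about the $p_i$ is Lemma 5. For the $D_i$, let $k\ge1$ (for $k=0$ there is no $D$-part), $|K|=k-1$, and let $P(t)=\prod_{l\in K^c}(t-u_l)=\sum_sa_st^s$, which is monic of degree $n-k+1=d+1$. For $i\ge1$,
$$\sum_sa_sD_{s+i}\,\theta_K=\sum_{j\in K^c}x_ju_j^{i-1}P(u_j)\,\theta_j\theta_K=0 .$$
Thus $D_{d+1+i}\theta_K\in\sum_{s\le d}S\,D_{s+i}\theta_K$, and induction on $i$ shows $(D)_k=\sum_{i\le d+1}D_i\Omega_{k-1}$. $\square$
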